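# Embedding weakly Rickart $*$-rings in Rickart $*$-rings with the same right projections

## 1. Rings with a unity are already Rickart

Throughout, a *ring* need not have a unity. A **$*$-ring** is a ring with an involution $x\mapsto x^*$, that is, an additive map with $(xy)^*=y^*x^*$ and $x^{**}=x$. An element $e$ is a **projection** if $e=e^*=e^2$. For $x\in R$ write $r(x)=\{a\in R: xa=0\}$ for its right annihilator.

**Definition (Rickart).** A $*$-ring $R$ is a Rickart $*$-ring if for each $x\in R$ there is a projection $g\in R$ with $r(x)=gR$.

**Definition (weakly Rickart).** A $*$-ring $R$ is a weakly Rickart $*$-ring if for each $x\in R$ there is a projection $e\in R$ such that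

- (W1) $xe=x$, and
- (W2) for $y\in R$, $xy=0$ implies $ey=0$.

Such an $e$ is unique (we prove this in Lemma 2). It is called the **right projection** of $x$ and written $RP(x)$. Given (W1), condition (W2) is automatically an equivalence: if $ey=0$ then $xy=xey=0$. So $RP(x)$ is a projection that fixes $x$ on the right and has the same right annihilator as $x$.

*Examples.* Let $F$ be a field with trivial involution. In the ring $F^{\mathbb N}$ of all sequences, with pointwise operations and trivial involution, let $1_S$ be the indicator of a set $S$. Then $r(x)=1_{S}F^{\mathbb N}$, where $S$ is the zero set of $x$, so $F^{\mathbb N}$ is Rickart. Now let $\mathrm{Fin}(\mathbb N,F)$ be the subring of finitely supported sequences. For $x$ in it, the indicator $e$ of the support of $x$ is finitely supported, $xe=x$, and $xy=0$ forces $y$ to vanish on the support, so $ey=0$. Hence $\mathrm{Fin}(\mathbb N,F)$ is weakly Rickart. It has no unity, and we are about to see that a Rickart $*$-ring always has one. So it is not Rickart.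

The easy case of our problem is that of a ring with a unity.

**Proposition 1.** A $*$-ring $R$ is a Rickart $*$-ring if and only if it is a weakly Rickart $*$-ring with a unity. In that case, if $r(x)=gR$ with $g$ a projection, then $1-g$ is a right projection of $x$.

*Proof.* Suppose $R$ is Rickart. Then $R=r(0)=eR$ for some projection $e$. Every $x\in R$ has the form $ez$, so $ex=x$. Applying this to $x^*$ and taking adjoints gives $xe=x$. So $e=1$ is a unity. Now let $r(x)=gR$. Since $g=gg\in gR$, we have $xg=0$, so $x(1-g)=x$, which is (W1). If $xy=0$, then $y\in gR$, so $y=gy$ and $(1-g)y=0$, which is (W2).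

Conversely, let $R$ be weakly Rickart with unity, and let $e$ be a right projection of $x$. Then $xy=0\iff ey=0\iff y=(1-e)y$. So $r(x)=(1-e)R$. $\blacksquare$

So the two notions differ only by the presence of a unity, and in a Rickart $*$-ring both give the same $RP$. What changes if $A$ has no unity? The projection $1-RP(x)$ that should generate the annihilator is not available, and one wants to supply it in a larger ring. The following problem of Berberian appears in Anil Khairnar and Sanjay More, "On Generalized Rickart $*$-rings", arXiv:2508.20842 (2025):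

> Can every weakly Rickart $*$-ring be embedded in a Rickart $*$-ring with preservation of $RP$'s?

An **embedding with preservation of $RP$'s** is an injective $*$-homomorphism $\varphi:A\to B$ into a Rickart $*$-ring $B$ such that $\varphi(RP(x))=RP(\varphi(x))$ for all $x\in A$. If $A$ has a unity, take $B=A$. For $A=\mathrm{Fin}(\mathbb N,F)$ the inclusion into $F^{\mathbb N}$ works, since on both sides $RP$ is the indicator of the support.

Preservation of $RP$'s is a real condition. Take trivial involutions, $A=\mathbb Z$ and $B=\mathbb Z\times\mathbb F_2$, with $\varphi(n)=(n,n \bmod 2)$. Both rings are Rickart and $\varphi$ is an injective $*$-homomorphism. In $A$ we have $RP(2)=1$. In $B$ we have $r((2,0))=0\times\mathbb F_2=(0,1)B$, so $RP(\varphi(2))=(1,0)\ne(1,1)=\varphi(RP(2))$.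

We shall see that the answer to the problem is yes, with no further assumption (Theorem 4).

## 2. Local unities and the corners $eAe$

Without a unity we use projections as local substitutes. For projections write $e\le f$ if $ef=e$; taking adjoints, this is the same as $fe=e$. This is a partial order. It is reflexive. If $ef=e$ and $fg=f$, then $eg=efg=ef=e$, so it is transitive. If $e\le f$ and $f\le e$, then $fe=e$ and $fe=f$, so $e=f$.

**Lemma 2.** Let $A$ be a weakly Rickart $*$-ring and $P$ its set of projections.

- (a) If $x^*x=0$, then $x=0$.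
- (b) If $f$ is a right projection of $x$ and $e$ is a projection with $xe=x$, then $f\le e$. In particular, right projections are unique.
- (c) $P$ is nonempty and upward directed.
- (d) For each $x\in A$ there is $e_0\in P$ with $x\in e_0Ae_0$; then $x=exe$ for all $e\ge e_0$. For finitely many elements one $e_0$ can be chosen for all.
- (e) For $e\in P$, the corner $eAe$ is a Rickart $*$-ring with unity $e$, and its right projections are those of $A$.

*Proof.* **(a)** We use the right projection of $x^*$, which is what the definition gives on the *left* side of $x$. Let $h$ be a right projection of $x^*$. From $x^*x=0$ and (W2) we get $hx=0$. From $x^*h=x^*$, taking adjoints, $hx=x$. So $x=0$.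

**(b)** We show first that $f=fef$, and then that $f-ef$ is zero, by (a). Since $xe=x=xf$, we have $x(f-ef)=xf-xef=x-xf=0$. By (W2), $f(f-ef)=0$, that is, $f=fef$. Hence
$$(f-ef)^*(f-ef)=(f-fe)(f-ef)=f-fef-fef+fef=f-fef=0 .$$
By (a), $f=ef$, so $f\le e$. If $e$ is itself a right projection of $x$, then by symmetry $e\le f$, so $e=f$.

**(c)** We have $0\in P$. Let $e,f\in P$. We enlarge $f$ by a projection orthogonal to it until the result absorbs $e$. Put $x=e-ef$ and $h=RP(x)$. Since $xf=ef-ef=0$, (W2) gives $hf=0$, and by adjoints $fh=0$. So $g=f+h$ is a projection, and $fg=f$, that is, $f\le g$. Also $x=xh=eh-efh=eh$. Therefore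
$$eg=ef+eh=ef+x=ef+e-ef=e ,$$
so $e\le g$.

**(d)** By (c) choose $e_0\in P$ above $RP(x)$ and $RP(x^*)$. Then $xe_0=x\,RP(x)e_0=x\,RP(x)=x$, and likewise $x^*e_0=x^*$, so $e_0x=x$. Hence $x=e_0xe_0$. If $e\ge e_0$, then $exe=(ee_0)x(e_0e)=e_0xe_0=x$. For finitely many elements, take an upper bound of the projections found for each.

**(e)** Let $x\in eAe$ and $f=RP(x)$. As $xe=x$, part (b) gives $f\le e$, so $f=efe\in eAe$, and $e-f$ is a projection. For $y\in eAe$ we have $ey=y$, and so $xy=0\iff fy=0\iff y=(e-f)y$. Thus $r_{eAe}(x)=(e-f)\,eAe$. By Proposition 1, the right projection of $x$ in $eAe$ is $e-(e-f)=f$. $\blacksquare$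

By Proposition 1, a Rickart $*$-ring is in particular weakly Rickart, so Lemma 2 also applies to Rickart $*$-rings.

So $A$ is the directed union of its corners, each a Rickart $*$-ring with its own unity. For $A=\mathrm{Fin}(\mathbb N,F)$, the projections are the indicators of finite sets $E\subset\mathbb N$, the order is inclusion, and the corner at $E$ consists of the sequences supported in $E$.

## 3. Adjoining $\mathbb Z$ to a torsion-free ring, and the obstruction caused by torsion

The first thing to try is to adjoin a unity in the usual way. Let $A_1=A\oplus\mathbb Z$ with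
$$(a,m)(b,n)=(ab+na+mb,\;mn),\qquad (a,m)^*=(a^*,m).$$
This is a $*$-ring with unity $1=(0,1)$. Identify $a$ with $(a,0)$, and write $a+m$ for $(a,m)$.

**Proposition 3.** Let $A$ be a weakly Rickart $*$-ring whose additive group is torsion-free. Then $A_1$ is a Rickart $*$-ring, and the inclusion $A\subset A_1$ preserves $RP$'s.

*Proof.* **Step 1: right projections of elements of $A$ survive.** Let $a\in A$, $f=RP_A(a)$. Then $af=a$. Suppose $a(b+n)=0$ in $A_1$, that is, $ab+na=0$. As $a=af$, this says $a(b+nf)=0$, an equation in $A$. So $f(b+nf)=0$, that is, $f(b+n)=fb+nf=0$. Hence $f$ is a right projection of $a$ in $A_1$. This step did not use torsion-freeness.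

**Step 2: elements $x=a+m$ with $m\neq0$.** We split $x$ into a part living in a corner of $A$ and an integer multiple of the complementary projection. By Lemma 2(d) choose a projection $e\in A$ with $a\in eAe$, and put $b=a+me\in eAe$. Then
$$x=b+m(1-e),\qquad ex=b,\qquad (1-e)x=m(1-e).$$
Let $g=RP_A(b)$. By Lemma 2(b), $g\le e$. So $p=g+(1-e)$ is a projection, and
$$xp=bg+b(1-e)+m(1-e)g+m(1-e)=b+0+0+m(1-e)=x .$$
Suppose $xy=0$. Multiplying on the left by $e$ gives $by=0$, so $gy=0$ by Step 1. Multiplying by $1-e$ gives
$$m(1-e)y=0. \tag{1}$$
Since $A_1=A\oplus\mathbb Z$ is torsion-free and $m\ne0$, we get $(1-e)y=0$. So $py=0$, and $p$ is a right projection of $x$.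

**Step 3: conclusion.** $A_1$ is weakly Rickart with a unity, hence Rickart by Proposition 1. Step 1 is the preservation of $RP$'s. $\blacksquare$

Torsion-freeness was used once, to cancel $m$ in (1). Without it the construction can fail. Let $A=\mathrm{Fin}(\mathbb N,\mathbb F_2)$. In $A_1=A\oplus\mathbb Z$,
$$r(2\cdot1)=\{(b,n): 2b=0,\ 2n=0\}=A .$$
If this were $gA_1$ for a projection $g$, then $g\in A$ and $ga=a$ for all $a\in A$. By commutativity $g$ would be a unity of $A$, and $A$ has none. So $A_1$ is not Rickart.

For this particular $A$ one can adjoin $\mathbb F_2$ instead of $\mathbb Z$. But a ring can mix different kinds of torsion. Take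
$$A=\mathrm{Fin}(\mathbb N,\mathbb F_2)\times\mathrm{Fin}(\mathbb N,\mathbb Q).$$
In $A\oplus\mathbb Z$ the right annihilator of $2\cdot1$ is $\mathrm{Fin}(\mathbb N,\mathbb F_2)\times 0$. If it were $g(A\oplus \mathbb Z)$, then $g$ would be a unity of $\mathrm{Fin}(\mathbb N,\mathbb F_2)$, which is impossible. And adjoining $\mathbb Z/n$ with $n\ge 1$ does not even define a ring structure by the formula above, since $n$ does not annihilate the second factor. What is missing is a projection $h_2$ with $2y=0\iff h_2y=0$. Here it would be "$0$ on the first factor, $1$ on the second", and this is not an element of $A$.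

In general we need, for each integer $m$, a projection $h_m$ with $my=0\iff h_my=0$, namely the right projection of $m\cdot 1$. Such an element need not lie in $A$, although it may: $h_0=0$ always does, and for $A=\mathrm{Fin}(\mathbb N,\mathbb F_2)\times\mathbb Q$ the element $h_2$ should be $(0,1)\in A$. In any case, *within each corner* $eAe$ the required projection exists: it is $RP(me)$. So we have a whole family $(RP(me))_{e\in P}$, and we need a ring in which such a family counts as one element.

## 4. Families of corner elements up to eventual agreement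

The obvious home for families is the product $\Pi=\prod_{e\in P}eAe$, and the obvious map is $x\mapsto(exe)_e$. This map is additive, but it is not multiplicative. In $A=M_2(\mathbb Q)$ with transpose (this is Rickart: $r(x)=gA$ for $g$ the orthogonal projection onto $\ker x$, which has rational entries), let $e_{ij}$ be the matrix units, $e=e_{11}$, $x=e_{12}$ and $y=e_{21}$. Then $(exe)(eye)=0$, but $e(xy)e=e_{11}$. The trouble comes only from projections $e$ that are too small for $x$ and $y$. Once $e$ is large, $exe=x$ and $eye=y$ by Lemma 2(d). So we identify families that agree for all large $e$.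

**Theorem 4.** For every weakly Rickart $*$-ring $A$ there are a Rickart $*$-ring $Q$ and an injective $*$-homomorphism $\varphi:A\to Q$ with $\varphi(RP(x))=RP(\varphi(x))$ for all $x\in A$.

*Proof.* **Step 1: construction of $Q$.** Let $\Pi=\prod_{e\in P}eAe$ with componentwise operations, and
$$N=\{(x_e)\in\Pi:\ \exists e_0\in P\ \ \forall e\ge e_0:\ x_e=0\}.$$
If two families vanish beyond $e_0$ and $e_1$ respectively, then their difference vanishes beyond any common upper bound of $e_0$ and $e_1$, which exists as $P$ is directed. The product on either side of a family in $N$ with any family vanishes from the same point on, and so does the adjoint. So $N$ is a $*$-ideal. Put $Q=\Pi/N$, and write $[(x_e)]$ for the class of $(x_e)$. Two families define the same element of $Q$ iff they agree for all $e\ge$ some $e_0$. The unity of $Q$ is $1=[(e)_e]$.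

**Step 2: $Q$ is Rickart, with right projections computed componentwise.** Let $x=[(x_e)]$. By Lemma 2(e), $g_e=e-RP_A(x_e)$ is a projection in $eAe$ with $r_{eAe}(x_e)=g_e\,eAe$. Put $g=[(g_e)]$. This is a projection with $xg=0$, so $gQ\subseteq r(x)$. Conversely, let $y=[(y_e)]$ and $xy=0$. Then there is $e_0$ with $x_ey_e=0$ for all $e\ge e_0$. For those $e$ we have $y_e=g_ey_e$. So $y=gy\in gQ$. Hence $r(x)=gQ$, and $Q$ is Rickart. By Proposition 1, $RP_Q(x)=1-g$, that is,
$$RP_Q\big([(x_e)]\big)=[(RP_A(x_e))]. \tag{2}$$

**Step 3: the embedding.** Put $\varphi(x)=[(exe)_e]$. It is additive and preserves $*$. Given $x,y\in A$, choose $e_0$ with $x,y\in e_0Ae_0$; then $xy\in e_0Ae_0$ too. For all $e\ge e_0$ we have $(exe)(eye)=xy=e(xy)e$, so $\varphi(x)\varphi(y)=\varphi(xy)$. If $\varphi(x)=0$, then $exe=0$ for all $e$ beyond some point. Taking such an $e$ which is also $\ge e_0$ gives $x=exe=0$. So $\varphi$ is injective.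

**Step 4: preservation of $RP$'s.** Let $x\in e_0Ae_0$ and $f=RP_A(x)$. By Lemma 2(b), $f\le e_0$. For $e\ge e_0$ we have $exe=x$ and $efe=f$, so $RP_A(exe)=f=efe$. By (2),
$$RP_Q(\varphi(x))=[(RP_A(exe))_e]=[(efe)_e]=\varphi(f). \qquad\blacksquare$$

This settles the problem affirmatively. If $A$ has a unity $u$, then $u$ is the largest projection, families agree eventually iff they agree at $u$, and $Q\cong uAu=A$, as in Section 1.

## 5. Why $Q$ is too large, and the ring $A+C$

The torsion-free construction $A\oplus\mathbb Z$ contains $A$ as an ideal. The ring $Q$ need not. Let $A=\mathrm{Fin}(\mathbb N,\mathbb F_2)$, with projections indexed by finite sets $E\subset\mathbb N$.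

- *$\varphi(A)$ is not an ideal of $Q$.* Let $x_E=1_{\{0\}}$ if $0\in E$ and $|E|$ is even, and $x_E=0$ otherwise. Then $[(x_E)]\,\varphi(1_{\{0\}})=[(x_E)]$. Every element of $\varphi(A)$ has a family that is eventually constant, but $x_E$ takes both values $0$ and $1_{\{0\}}$ beyond every finite set. So $[(x_E)]\notin\varphi(A)$.
- *Nonzero elements of $Q$ can annihilate $\varphi(A)$.* Let $x_E=1_{\{\max E\}}$ for $E\ne\varnothing$, and $x_\varnothing=0$. For $a\in A$, if $E$ contains an integer larger than every element of the support of $a$, then $x_Ea=0$. So $[(x_E)]\varphi(a)=0$ for all $a\in A$, but $[(x_E)]\neq0$.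

To get a tighter embedding we keep from $Q$ only what is forced. We also allow scalars other than integers.

**Definition ($*$-algebra).** Let $K$ be a commutative ring with unity and involution. A $*$-algebra over $K$ is a $*$-ring $A$ that is a unital $K$-module with $\lambda(ab)=(\lambda a)b=a(\lambda b)$ and $(\lambda a)^*=\lambda^*a^*$.

Every $*$-ring is a $*$-algebra over $\mathbb Z$ (trivial involution on $\mathbb Z$), so what follows applies to all weakly Rickart $*$-rings. Another example is $M_n(\mathbb C)$ with conjugate transpose, over $K=\mathbb C$ with conjugation. No torsion-freeness is assumed, and $K$ need not be a domain. All inclusions below are $K$-linear, and ideals are $K$-submodules.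

**Definition (essential).** A $*$-ideal $A$ of $B$ is essential if $b\in B$, $bA=0$ imply $b=0$.

For instance, $\mathrm{Fin}(\mathbb N,\mathbb F_2)$ is an essential $*$-ideal of $\mathbb F_2^{\mathbb N}$: if $b\,1_{\{n\}}=0$ for all $n$, then $b=0$. As an ideal of $\mathbb F_2^{\mathbb N}\times\mathbb F_2$ (embedded in the first factor) it is not essential, since $(0,1)$ annihilates it.

**Theorem 5.** Let $A$ be a weakly Rickart $*$-ring which is a $*$-algebra over $K$.

1. There is a Rickart $*$-ring $B$, a $*$-algebra over $K$, containing $A$ as an essential $*$-ideal with preservation of $RP$'s. Here $B=A+C$, where $C$ is the $K$-subalgebra of the center of $B$ generated by $1$ and the projections $h_\lambda=RP_B(\lambda1)$, $\lambda\in K$. If $A$ has a unity, then $B=A$.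
2. $B$ is the least such ring. If $B'$ is any Rickart $*$-ring which is a $*$-algebra over $K$ and contains $A$ as an essential $*$-ideal, there is a unique $*$-homomorphism $\psi:B\to B'$ that is the identity on $A$. It is injective, $K$-linear and unital, and it preserves $RP$'s.

*What this gives by hand.* Let $A=\mathrm{Fin}(\mathbb N,\mathbb F_2)\times\mathrm{Fin}(\mathbb N,\mathbb Q)$ and $K=\mathbb Z$. Let $B$ be the ring of pairs (eventually constant sequence in $\mathbb F_2$, eventually constant rational sequence with eventual value in $\mathbb Z$). The support of such a sequence is finite or cofinite, so its indicator is again in the ring. Hence $B$ is Rickart, with $RP$ the indicator of the support in each factor. It contains $A$ as an essential $*$-ideal: multiplying by $(1_{\{n\}},0)$ and $(0,1_{\{n\}})$ detects every coordinate. Here $h_0=0$, $h_m=1$ for $m$ odd, and $h_m=(0,1)$ for $m\ne0$ even. The subring generated by $1$ and $(0,1)$ is $C\cong\mathbb F_2\times\mathbb Z$ (pairs of constant sequences), and indeed $B=A+C$. The ring $A+\mathbb Z1$ is strictly smaller. If $(0,1)=a+m1$ with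 $a\in A$, then comparing eventual values gives $m$ even and $m=1$, which is absurd.

## 6. The central projections $h_\lambda$

First we record what is inherited by subrings.

**Definition ($RP$-closed).** A $*$-subring $S$ of a Rickart $*$-ring $R$ is $RP$-closed if $RP_R(x)\in S$ for all $x\in S$.

The diagonal $\{(n,n\bmod2)\}\subset\mathbb Z\times\mathbb F_2$ of Section 1 is not $RP$-closed: $RP((2,0))=(1,0)$ is not in it.

**Lemma 6.** An $RP$-closed $*$-subring $S$ of a Rickart $*$-ring $R$ is weakly Rickart, with $RP_S(x)=RP_R(x)$ for $x\in S$. If moreover $S$ has a unity, then $S$ is Rickart.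

*Proof.* For $x\in S$, the projection $RP_R(x)$ lies in $S$ and satisfies (W1), and it satisfies (W2) for all $y\in R$, hence for all $y\in S$. The last claim is Proposition 1. $\blacksquare$

The next lemma repeats Step 2 of Proposition 3, with the integer $m$ replaced by an element $c\in C$ and the illegal cancellation of $m$ replaced by the use of $RP(c)$.

**Lemma 7.** Let $Q$ be a Rickart $*$-ring which is a $*$-algebra over $K$, and let $A\subseteq Q$ be an $RP$-closed $*$-subalgebra. Put $h_\lambda=RP_Q(\lambda1)$ for $\lambda\in K$, and let $C$ be the $K$-subalgebra generated by $1$ and all $h_\lambda$. Then: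

- (i) for $y\in Q$: $\lambda y=0\iff h_\lambda y=0$; and $h_\lambda$ is central in $Q$;
- (ii) $h_\lambda f=RP_A(\lambda f)\in A$ for each projection $f\in A$, and $CA\subseteq A$;
- (iii) $A+C$ is an $RP$-closed $*$-subalgebra of $Q$ with unity $1$. Hence it is a Rickart $*$-ring, and $A$ is a $*$-ideal of it.

*Proof.* By Lemma 6, $A$ is weakly Rickart and $RP_A=RP_Q|_A$. So Lemma 2 applies to $A$.

**(i)** Since $\lambda y=(\lambda1)y$, the equivalence is the definition of $RP_Q(\lambda1)$. For centrality we use that annihilation by a scalar is a two-sided condition. Let $g=1-h_\lambda$. Then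
$$gQ=\{y:h_\lambda y=0\}=\{y:\lambda y=0\},$$
and this is a two-sided ideal, because $\lambda(zy)=z(\lambda y)$ and $\lambda(yz)=(\lambda y)z$. So for every $z\in Q$ we have $zg\in gQ$, that is, $zg=gzg$. Applying this to $z^*$ and taking adjoints gives $gz=gzg$. So $zg=gz$. Thus $g$, and hence $h_\lambda$, is central.

**(ii)** Let $f\in A$ be a projection. Since $h_\lambda$ is central, $h_\lambda f$ is a projection. From $(\lambda1)h_\lambda=\lambda1$ we get $(\lambda f)(h_\lambda f)=(\lambda1)h_\lambda f=\lambda f$. If $\lambda fy=0$, then $h_\lambda fy=0$ by (i). So $h_\lambda f=RP_Q(\lambda f)$. Since $\lambda f\in A$ and $A$ is $RP$-closed, this is $RP_A(\lambda f)\in A$.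

Now let $a\in A$ and $f=RP_A(a^*)$. From $a^*f=a^*$ we get $fa=a$. So $h_\lambda a=(h_\lambda f)a\in A$. Elements of $C$ are $K$-linear combinations of finite products of $h_\lambda$'s (the empty product being $1$). Repeating this step gives $CA\subseteq A$.

**(iii)** $C$ is central, and it is closed under $*$, since the $h_\lambda$ are commuting self-adjoint elements. With $CA=AC\subseteq A$ it follows that $A+C$ is a $*$-subalgebra with unity $1$ and that $A$ is a $*$-ideal in it. It remains to show that it is $RP$-closed.

**Step 1: for $c\in C$, $RP_Q(c)$ is a central projection in $C$.** We diagonalize $c$. It is a polynomial $F$, with coefficients in $K$, in finitely many commuting projections $h_{\lambda_1},\dots,h_{\lambda_n}$. Form all $2^n$ products obtained by choosing, for each $j$, either $h_{\lambda_j}$ or $1-h_{\lambda_j}$. They are central projections in $C$, pairwise orthogonal, with sum $\prod_j\big(h_{\lambda_j}+(1-h_{\lambda_j})\big)=1$. Call them $z_1,\dots,z_k$ (some may be $0$). For each $i$ and $j$, $h_{\lambda_j}z_i$ is $z_i$ or $0$. Hence $cz_i=\mu_iz_i$, where $\mu_i\in K$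 is the value of $F$ at a point with coordinates in $\{0,1\}$. So
$$c=\sum_i\mu_iz_i .$$
Put $z=\sum_iz_ih_{\mu_i}$, a central projection in $C$. Since $z_i(1-z)=z_i(1-h_{\mu_i})$,
$$c(1-z)=\sum_iz_i(\mu_i1)(1-h_{\mu_i})=0 ,$$
because $(\mu_i1)h_{\mu_i}=\mu_i1$. So $cz=c$. If $cy=0$, then $\mu_iz_iy=z_icy=0$ for each $i$. By (i), $h_{\mu_i}z_iy=0$, and summing over $i$ gives $zy=0$. So $z=RP_Q(c)$.

**Step 2: for $x=a+c$ with $a\in A$, $c\in C$, $RP_Q(x)\in A+C$.** We split $x$ as in Proposition 3. By Lemma 2(d) choose a projection $e\in A$ with $a\in eAe$. Put $b=xe=a+ce$. By (ii), $b\in A$, and $b\in eQe$. As $c$ is central and $ea=a=ae$,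
$$x=b+c(1-e),\qquad ex=b,\qquad (1-e)x=c(1-e).$$
Let $g=RP_Q(b)\in A$ and let $z=RP_Q(c)$ be as in Step 1. Since $be=b$, Lemma 2(b), applied in $Q$, gives $g\le e$. So
$$p=g+z(1-e)$$
is a sum of two orthogonal projections, hence a projection. It lies in $A+C$, because $g,ze\in A$ and $z\in C$. Next,
$$xp=bg+zb(1-e)+c(1-e)g+cz(1-e)=b+0+0+c(1-e)=x .$$
Suppose $xy=0$. Multiplying on the left by $e$ gives $by=0$, so $gy=0$. Multiplying by $1-e$ gives $c(1-e)y=0$, so $z(1-e)y=0$. Hence $py=0$, and $p=RP_Q(x)$.

So $A+C$ is $RP$-closed and has a unity. By Lemma 6 it is Rickart. $\blacksquare$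

## 7. $A$ is an essential ideal of $A+C$

*Proof of Theorem 5, part 1.* **Step 1: the ring $B$.** In the construction of Theorem 4 each corner $eAe$ is a $*$-algebra over $K$, since $\lambda(eae)=e(\lambda a)e$. Hence so is $\Pi$. The ideal $N$ is a $K$-submodule, so $Q$ is a $*$-algebra over $K$, and $\varphi$ is $K$-linear. By Theorem 4, $\varphi(A)$ is an $RP$-closed $*$-subalgebra of $Q$. Identify $A$ with $\varphi(A)$, and let $B=A+C$ be as in Lemma 7. By that lemma, $B$ is Rickart, $A$ is a $*$-ideal of $B$, and $C$ is central. By Lemma 6, $RP_B=RP_Q|_B$. So $RP_B(x)=RP_A(x)$ for $x\in A$, and the $h_\lambda$ of Lemma 7 are the $RP_B(\lambda1)$.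

**Step 2: essentiality.** The second example of Section 5 shows that essentiality can fail in $Q$. The point here is that for $x\in B$, eventually, the coordinate $x_f$ can be read off from the product $xf$. Let $x\in B$ with $xA=0$. Write $x=a+F(h)$, where $a\in A$ and $F\in K[t_\lambda:\lambda\in K]$ is a polynomial evaluated at $t_\lambda=h_\lambda$.

Since $\lambda1=[(\lambda e)_e]$, formula (2) gives $h_\lambda=[(h_{\lambda,e})_e]$ with $h_{\lambda,e}=RP_A(\lambda e)$. By Lemma 2(e), $h_{\lambda,e}$ is the right projection of $\lambda e$ in the Rickart $*$-ring $eAe$, so it is central there, by Lemma 7(i) applied to $eAe$. Thus polynomials may be evaluated in $eAe$, with unity $e$, and $x=[(x_e)]$ with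
$$x_e=eae+F(h_{\cdot,e}) .$$

Choose $e_0\in P$ with $a\in e_0Ae_0$, and let $f\in P$, $f\ge e_0$. By Lemma 7(ii), $h_\lambda\varphi(f)=\varphi(RP_A(\lambda f))=\varphi(h_{\lambda,f})$. As the $h_\lambda$ are central and $\varphi(f)$ is idempotent, for a monomial
$$h_{\lambda_1}\cdots h_{\lambda_k}\varphi(f)=\big(h_{\lambda_1}\varphi(f)\big)\cdots\big(h_{\lambda_k}\varphi(f)\big)=\varphi(h_{\lambda_1,f}\cdots h_{\lambda_k,f}),$$
and for the empty monomial $1\cdot\varphi(f)=\varphi(f)$, where $f$ is the unity of $fAf$. Hence $F(h)\varphi(f)=\varphi\big(F(h_{\cdot,f})\big)$. Also $af=a=faf$. So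
$$0=x\varphi(f)=\varphi\big(faf+F(h_{\cdot,f})\big)=\varphi(x_f),$$
and $x_f=0$, since $\varphi$ is injective. This holds for all $f\ge e_0$. By the definition of $Q$, $x=0$.

**Step 3: the case of a unity.** If $A$ has a unity $u$, then $(1-u)A=0$ in $B$. By essentiality, $1=u\in A$, and $B=A$ as $A$ is an ideal. $\blacksquare$

## 8. Every essential Rickart extension contains $A+C$

*Proof of Theorem 5, part 2.* Let $B'$ be a Rickart $*$-ring, a $*$-algebra over $K$, containing $A$ as an essential $*$-ideal.

**Step 1: $A$ is $RP$-closed in $B'$.** This was not assumed. Let $x\in A$ and $f=RP_A(x)$. Then $xf=x$, so by Lemma 2(b), applied in $B'$, $RP_{B'}(x)\le f$. So $RP_{B'}(x)=f\,RP_{B'}(x)\in A$, since $A$ is an ideal.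

**Step 2: the scalar projections act on $A$ in the same way in $B$ and in $B'$.** By Step 1, Lemma 7 applies to $A\subseteq B'$. Put $h'_\lambda=RP_{B'}(\lambda1)$, and let $C'$ be the corresponding subalgebra. By Lemma 7(ii), applied in $B'$ and in $B$, for each projection $f\in A$
$$h'_\lambda f=RP_A(\lambda f)=h_\lambda f .$$
For $a\in A$ put $f=RP_A(a^*)$; then $a=fa$, so $h'_\lambda a=h_\lambda a\in A$. Repeating this for products,
$$F(h')a=F(h)a\in A\qquad\text{for all polynomials }F\text{ and all }a\in A. \tag{3}$$

**Step 3: definition of $\psi$.** Define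
$$\psi\big(a+F(h)\big)=a+F(h').$$
By essentiality of $A$ in $B$, then (3), then essentiality in $B'$,
$$a+F(h)=0\iff ax+F(h)x=0\ \ \forall x\in A\iff ax+F(h')x=0\ \ \forall x\in A\iff a+F(h')=0 .$$
Applied to the difference of two expressions for the same element, this shows that $\psi$ is well defined; read from right to left it shows that $\psi$ is injective.

**Step 4: $\psi$ is a $*$-homomorphism.** It is $K$-linear, and $\psi(1)=1$ (take $a=0$, $F=1$). It preserves $*$, since $(a+F(h))^*=a^*+F^*(h)$, where $F^*$ has the coefficients $\lambda^*$ in place of the coefficients $\lambda$ of $F$, and the same holds for $h'$. For products,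
$$(a+F(h))(b+G(h))=\big(ab+G(h)a+F(h)b\big)+(FG)(h).$$
The bracket is an element of $A$, and by (3) it is unchanged when $h$ is replaced by $h'$. Since the same formula holds in $B'$, $\psi$ is multiplicative.

**Step 5: $\psi$ preserves $RP$'s.** The image of $\psi$ is $A+C'$, which is $RP$-closed in $B'$ by Lemma 7(iii). Since $\psi$ is a $*$-isomorphism of $B$ onto $A+C'$, Lemma 6 gives
$$\psi(RP_B(x))=RP_{A+C'}(\psi(x))=RP_{B'}(\psi(x)).$$

**Step 6: uniqueness.** Let $\psi_1:B\to B'$ be a $*$-homomorphism that is the identity on $A$. For $x\in B$ and $a\in A$ we have $xa\in A$, so $\psi_1(x)a=\psi_1(xa)=xa=\psi(xa)=\psi(x)a$. Hence $(\psi_1(x)-\psi(x))A=0$, and $\psi_1(x)=\psi(x)$ by essentiality in $B'$. $\blacksquare$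

## 9. Weakly Rickart $*$-rings as $RP$-closed subrings, and the torsion-free case revisited

**Corollary 8.** For a $*$-ring $A$ the following are equivalent:

1. $A$ is a weakly Rickart $*$-ring;
2. $A$ is $*$-isomorphic to an $RP$-closed $*$-subring of a Rickart $*$-ring;
3. $A$ is $*$-isomorphic to an $RP$-closed essential $*$-ideal of a Rickart $*$-ring.

*Proof.* (1)$\Rightarrow$(3): take Theorem 5, part 1, with $K=\mathbb Z$; preservation of $RP$'s says that $A$ is $RP$-closed in $B$. (3)$\Rightarrow$(2) is trivial. (2)$\Rightarrow$(1) is Lemma 6. $\blacksquare$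

Finally, we compare $B$ with the construction of Section 3.

**Remark 9 (torsion-free case).** Suppose $K$ is a domain and $A$, a weakly Rickart $*$-ring and a $*$-algebra over $K$, is a torsion-free $K$-module without unity. Then the ring $B$ of Theorem 5 is $A\oplus K$, the usual unitification.

*Proof.* **Step 1: $h_\lambda=1$ for $\lambda\ne0$.** Let $f\in A$ be a projection and $k=RP_A(\lambda f)$. Since $(\lambda f)f=\lambda f$, we have $k\le f$, so $fk=k$. Also $\lambda f(f-k)=\lambda f-(\lambda f)k=0$, so $\lambda(f-k)=0$, and $k=f$ by torsion-freeness. By Lemma 7(ii), $h_\lambda f=f$. For $a\in A$ and $f=RP_A(a^*)$ this gives $(1-h_\lambda)a=(1-h_\lambda)fa=0$. By essentiality, $h_\lambda=1$. As $h_0=RP_B(0)=0$, we get $C=K1$ and $B=A+K1$.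

**Step 2: the sum is direct.** Suppose $\lambda1\in A$ with $\lambda\ne0$. Choose a projection $e\in A$ with $\lambda1\in eAe$. Then $\lambda(1-e)=(\lambda1)(1-e)=0$. By Lemma 7(i), $h_\lambda(1-e)=0$, and $h_\lambda=1$ by Step 1. So $1=e\in A$, contradicting that $A$ has no unity. Hence $A\cap K1=0$.

**Step 3: $K\to K1$ is injective.** As $A$ has no unity, $A\neq0$. If $\lambda1=0$, then $\lambda a=0$ for some $a\ne0$ in $A$, so $\lambda=0$ by torsion-freeness. $\blacksquare$

For $K=\mathbb Z$ this is the ring $A_1$ of Proposition 3. In this sense Theorem 5 extends the usual unitification to all weakly Rickart $*$-rings.
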